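\title{Contravariantly infinite resolving subcategories over Gorenstein rings}

\begin{abstract}
Over a henselian local complete intersection of positive dimension, a resolving
subcategory of finitely generated modules is contravariantly infinite if and only if it
contains a module of finite positive projective dimension, if and only if it contains a
module that is not maximal Cohen--Macaulay; over a quasi-excellent ring these conditions
are also equivalent to infinite radius. We show that this theorem does not extend to
Gorenstein rings. In every dimension $d\ge1$ we construct a complete Gorenstein local ring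
and a resolving subcategory that has infinite radius and contains modules that are not
maximal Cohen--Macaulay, but is not contravariantly infinite and contains no module of
finite positive projective dimension. We also prove several implications that survive over
henselian Gorenstein rings and relate the failing ones to the vanishing of Ext.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a commutative Noetherian local ring with maximal ideal $\mathfrak m$ and
residue field $k$, and let $\operatorname{mod}R$ be the category of finitely generated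
$R$-modules. All modules are finitely generated unless the contrary is visible, and
subcategories of $\operatorname{mod}R$ are full and closed under isomorphisms. The syzygy
$\Omega M$ of $M$ is the kernel of a surjection onto $M$ from a free module of least rank;
the kernel of any surjection from a free module onto $M$ is the direct sum of $\Omega M$
and a free module.

\begin{definition}\label{def:basic}
Let $\mathcal X$ be a subcategory of $\operatorname{mod}R$.
\begin{itemize}
\item $\mathcal X$ is \emph{resolving} if it contains the projective modules and is closed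
under direct summands, extensions, and kernels of epimorphisms. It is then closed under
finite direct sums and syzygies.
\item A \emph{right $\mathcal X$-approximation} of $M$ is a homomorphism
$f\colon X\to M$ with $X\in\mathcal X$ such that every homomorphism $X'\to M$ with
$X'\in\mathcal X$ factors through $f$.
\item $\mathcal X$ is \emph{contravariantly infinite} if no module outside $\mathcal X$
has a right $\mathcal X$-approximation.
\item $M$ is \emph{maximal Cohen--Macaulay} (MCM) if $\operatorname{depth}M\ge\dim R$.
The zero module has infinite depth and is MCM.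
\end{itemize}
\end{definition}

A module in $\mathcal X$ is approximated by its identity map, so a contravariantly
infinite subcategory is one with as few approximations as possible. The free modules are
at the other extreme: a surjection $F\to M$ from a free module is an approximation of $M$.

The \emph{radius} of Dao and Takahashi counts the extensions needed to build a
subcategory from a single module. For a subcategory $\mathcal C$, let $[\mathcal C]$ be
the smallest subcategory that contains $R$ and $\mathcal C$ and is closed under finite
direct sums, direct summands and syzygies. For subcategories $\mathcal C,\mathcal D$, let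
$\mathcal C\circ\mathcal D$ consist of the modules $Z$ that admit an exact sequence
$0\to C\to Z\to D\to0$ with $C\in\mathcal C$ and $D\in\mathcal D$. Put
$[\mathcal C]_1=[\mathcal C]$ and
$[\mathcal C]_r=[[\mathcal C]_{r-1}\circ[\mathcal C]]$ for $r\ge2$. The radius of
$\mathcal X$ is the infimum of the integers $n\ge0$ for which there is
$G\in\operatorname{mod}R$ with $\mathcal X\subseteq[G]_{n+1}$; it is $\infty$ if there is
no such $n$.

Each of the following conditions says that a resolving subcategory $\mathcal X$ is large:
\begin{itemize}
\item[(1)] $\mathcal X$ is contravariantly infinite;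
\item[(2)] $\mathcal X$ contains a module of finite and positive projective dimension;
\item[(3)] $\mathcal X$ contains a module that is not MCM;
\item[(4)] $\mathcal X$ has infinite radius.
\end{itemize}
The following theorem is known.

\begin{theorem}\label{thm:ci}
Let $R$ be a henselian local complete intersection ring of positive dimension and let
$\mathcal X$ be a resolving subcategory of $\operatorname{mod}R$. Then \textup{(1)},
\textup{(2)} and \textup{(3)} are equivalent. If $R$ is quasi-excellent, they are also
equivalent to \textup{(4)}.
\end{theorem}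

Positive dimension is needed: over an artinian ring (2) and (3) always fail, while
$\operatorname{mod}R$ satisfies (1) vacuously. The question we answer comes from
Tanigawa's paper \cite{Tan}.

\medskip
\noindent\textbf{Question.} \emph{Let $R$ be a henselian Gorenstein local ring with
$\dim R>0$ and let $\mathcal X$ be a resolving subcategory of $\operatorname{mod}R$. Are
\textup{(1)}, \textup{(2)}, \textup{(3)} equivalent? If $R$ is quasi-excellent, are they
equivalent to \textup{(4)}?}
\medskip

One might guess that the answer is yes. Over a regular ring (2) and (3) are the same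
condition, by the Auslander--Buchsbaum formula
$\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}R$. Over a henselian
Gorenstein ring we shall see that $(2)\Rightarrow(1)\Rightarrow(3)$, so only
$(3)\Rightarrow(2)$ is missing from the first equivalence. For this implication there is
a candidate: every module $M$ over a Gorenstein ring fits into an exact sequence
$0\to M\to P\to C\to0$ with $\operatorname{pd}P<\infty$ and $C$ MCM
(Lemma~\ref{lem:hull}), and $P$ is not free when $M$ is not MCM. But nothing places $C$,
and with it $P$, in a given resolving subcategory that contains $M$. The answer to both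
parts of the question is no.

\begin{theorem}\label{thm:A}
Let $k$ be a field with an element $\alpha\in k^\times$ of infinite multiplicative order
(for example $k=\mathbb Q$ and $\alpha=2$), and let $d\ge1$. There are an artinian
Gorenstein local $k$-algebra $A$ and a resolving subcategory $\mathcal X$ of
$\operatorname{mod}R$, where $R=A[[t_1,\dots,t_d]]$, such that
\begin{itemize}
\item $\mathcal X$ contains a module that is not MCM, so \textup{(3)} holds;
\item $\mathcal X$ has infinite radius, so \textup{(4)} holds;
\item $\mathcal X$ contains no module of finite positive projective dimension, so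
\textup{(2)} fails;
\item some module outside $\mathcal X$ has a right $\mathcal X$-approximation, so
\textup{(1)} fails.
\end{itemize}
\end{theorem}

The ring $R$ is a complete, hence henselian and excellent, Gorenstein local ring of
dimension $d$. So (1)--(3) are not equivalent over Gorenstein rings in general, and (4) is
equivalent to neither (1) nor (2). The second theorem records what remains true. A
Gorenstein local ring $R$ is an \emph{AB ring}, in the sense of Huneke and Jorgensen, if
there is an integer $c$ such that for all $M,K\in\operatorname{mod}R$ the vanishing of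
$\operatorname{Ext}^i_R(M,K)$ for $i\gg0$ implies its vanishing for all $i>c$.

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak m,k)$ be a henselian Gorenstein local ring of dimension $d>0$ and let
$\mathcal X$ be a resolving subcategory of $\operatorname{mod}R$.
\begin{itemize}
\item[(a)] $(2)\Rightarrow(1)\Rightarrow(3)$ and $(2)\Rightarrow(4)$.
\item[(b)] Let $z_1,\dots,z_e$ generate $\mathfrak m$ and let $\operatorname{Tr}k$ be the
cokernel of $(z_1,\dots,z_e)^T\colon R\to R^e$. Then \textup{(2)} holds if and only if
$\operatorname{Tr}k\in\mathcal X$.
\item[(c)] If $R$ is excellent and equicharacteristic, then $(4)\Rightarrow(3)$.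
\item[(d)] None of $(3)\Rightarrow(1)$, $(3)\Rightarrow(2)$, $(4)\Rightarrow(1)$,
$(4)\Rightarrow(2)$ holds in general, even for complete equicharacteristic $R$ of any
given positive dimension.
\item[(e)] Consider the following statements about $R$, where
$M,K\in\operatorname{mod}R$:
\begin{itemize}
\item[(i)] $(3)\Rightarrow(2)$ for every resolving subcategory;
\item[(ii)] if $K\ne0$ and $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$, then $M$ is
MCM;
\item[(iii)] $(3)\Rightarrow(1)$ for every resolving subcategory;
\item[(iv)] if $K\ne0$ is MCM and $\operatorname{Ext}^i_R(M,K)=0$ for all $i\ge1$, then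
$M$ is MCM.
\end{itemize}
Then $\mathrm{(i)}\Rightarrow\mathrm{(ii)}\Rightarrow\mathrm{(iii)}\Rightarrow
\mathrm{(iv)}$.
\item[(f)] If $R$ is an AB ring, then \textup{(ii)} holds, and so
$(1)\Leftrightarrow(3)$ for every resolving subcategory.
\end{itemize}
\end{theorem}

Part (d) follows from Theorem~\ref{thm:A}. We do not settle whether $(1)\Rightarrow(2)$
or $(3)\Rightarrow(4)$ holds over every Gorenstein ring.

Section~\ref{sec:perp} reduces Theorem~\ref{thm:A} to finding modules that violate
statement (iv). Section~\ref{sec:lift} obtains such modules from a suitable complex of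
free modules over an artinian Gorenstein ring, and Section~\ref{sec:ring} constructs this
complex. Sections~\ref{sec:survive} and~\ref{sec:ext} prove the remaining parts of
Theorem~\ref{thm:B}.

\section{Ext-orthogonal subcategories and a test for infinite radius}\label{sec:perp}

We use the following textbook facts about a Noetherian local ring $R$ of dimension $d$.
\begin{itemize}
\item[(F1)] If $0\to M'\to M\to M''\to0$ is exact, then
$\operatorname{depth}M'\ge\min\{\operatorname{depth}M,\operatorname{depth}M''+1\}$ and
$\operatorname{depth}M\ge\min\{\operatorname{depth}M',\operatorname{depth}M''\}$. If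
$x\in\mathfrak m$ is regular on $M\ne0$, then
$\operatorname{depth}M/xM=\operatorname{depth}M-1$.
\item[(F2)] $R$ is \emph{Gorenstein} if it has finite injective dimension over itself.
Then $\operatorname{depth}R=d$, one has $\operatorname{Ext}^i_R(-,R)=0$ for $i>d$, and
$R_{\mathfrak q}$ is self-injective for each minimal prime $\mathfrak q$. For an
$R$-regular element $x\in\mathfrak m$, the ring $R$ is Gorenstein if and only if $R/xR$
is.
\item[(F3)] Let $R$ be Gorenstein. Then $M$ is MCM if and only if
$\operatorname{Ext}^i_R(M,R)=0$ for all $i\ge1$. In this case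
$M^*=\operatorname{Hom}_R(M,R)$ is MCM and $M\cong M^{**}$.
\item[(F4)] Let $R$ be Gorenstein and $M$ MCM. There is an exact sequence
$0\to M\to F\to C\to0$ with $F$ free and $C$ MCM: dualize
$0\to\Omega(M^*)\to F'\to M^*\to0$ and use (F1) and (F3). By iteration, for every $n\ge1$
there is an exact sequence $0\to M\to F_{n-1}\to\dots\to F_0\to C_n\to0$ with the $F_j$
free and $C_n$ MCM.
\item[(F5)] If $R$ is henselian, every commutative module-finite $R$-algebra is a finite
product of local rings. Complete local rings are henselian and excellent, and excellent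
rings are quasi-excellent.
\end{itemize}

Two observations connect conditions (1) and (2) with the vanishing of Ext.

\begin{lemma}\label{lem:top}
Let $R$ be local, $K\ne0$, and $0<m=\operatorname{pd}P<\infty$. Then
$\operatorname{Ext}^m_R(P,K)\ne0$.
\end{lemma}

\begin{proof}
Let $0\to R^{b_m}\to R^{b_{m-1}}\to\cdots$ be a minimal free resolution of $P$. Then
$b_m\ge1$, and $\operatorname{Ext}^m_R(P,K)$ is the cokernel of a map
$K^{b_{m-1}}\to K^{b_m}$ given by a matrix with entries in $\mathfrak m$. The image lies
in $\mathfrak mK^{b_m}$, which is a proper submodule by Nakayama's lemma.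
\end{proof}

\begin{lemma}\label{lem:approx}
Let $0\to K\to Y\xrightarrow{f}Z\to0$ be exact with $Y\in\mathcal X$, and suppose that
$\operatorname{Ext}^1_R(X',K)=0$ for all $X'\in\mathcal X$. Then $f$ is a right
$\mathcal X$-approximation of $Z$.
\end{lemma}

\begin{proof}
The sequence $\operatorname{Hom}_R(X',Y)\to\operatorname{Hom}_R(X',Z)\to
\operatorname{Ext}^1_R(X',K)$ is exact.
\end{proof}

So a nonzero module $K$ that receives no Ext from $\mathcal X$ obstructs (2), and it
obstructs (1) once it is the kernel of a suitable surjection. The largest subcategory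
with this property for a given $K$ is
\[
{}^\perp K=\{Z\in\operatorname{mod}R:\operatorname{Ext}^i_R(Z,K)=0\text{ for all }i\ge1\}.
\]
It is resolving. It contains the free modules and is closed under direct summands, and
for an exact sequence $0\to Z'\to Z\to Z''\to0$ the exact sequence
\[
\operatorname{Ext}^i_R(Z'',K)\to\operatorname{Ext}^i_R(Z,K)\to
\operatorname{Ext}^i_R(Z',K)\to\operatorname{Ext}^{i+1}_R(Z'',K)
\]
gives closure under extensions and under kernels of epimorphisms.

\begin{proposition}\label{prop:reduce}
Let $R$ be a Gorenstein local ring, $K\ne0$ an MCM module, and $M\in{}^\perp K$ a module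
that is not MCM. Then ${}^\perp K$ satisfies \textup{(3)} but neither \textup{(1)} nor
\textup{(2)}. More precisely, there is an exact sequence $0\to K\to F\to C\to0$ with $F$
free, and for every such sequence $F\to C$ is a right ${}^\perp K$-approximation and
$C\notin{}^\perp K$.
\end{proposition}

\begin{proof}
Condition (3) holds because $M\in{}^\perp K$, and (2) fails by Lemma~\ref{lem:top}. The
sequence exists by (F4), and $F\to C$ is an approximation by Lemma~\ref{lem:approx}.
Suppose $C\in{}^\perp K$. Then $\operatorname{Ext}^1_R(C,K)=0$, the sequence splits, and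
$K$ is a nonzero free module. Hence $\operatorname{Ext}^i_R(M,R)=0$ for $i\ge1$, and $M$
is MCM by (F3), a contradiction.
\end{proof}

To prove that a radius is infinite we need a quantity that is controlled on $[G]_r$ for
every $G$ and $r$. Ext into $R$ is suitable, because it is compatible with syzygies and
extensions, and because over a Gorenstein ring it vanishes in high degrees and at the
minimal primes.

\begin{lemma}\label{lem:radius}
Let $R$ be a Gorenstein local ring of dimension $d>0$.
\begin{itemize}
\item[(a)] For $G\in\operatorname{mod}R$ put
$I_G=\bigcap_{i=1}^d\operatorname{ann}\operatorname{Ext}^i_R(G,R)$. Then $I_G$ lies in no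
minimal prime of $R$, and $I_G^{\,r}\operatorname{Ext}^i_R(Z,R)=0$ for all $Z\in[G]_r$
and $i\ge1$.
\item[(b)] If a subcategory $\mathcal X$ contains modules $Z_1,Z_2,\dots$ such that
$\bigcap_n\operatorname{ann}\operatorname{Ext}^1_R(Z_n,R)$ lies in a minimal prime
$\mathfrak q$, then $\mathcal X$ has infinite radius.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak q$ be a minimal prime. By (F2),
$\operatorname{Ext}^i_R(G,R)_{\mathfrak q}=0$ for $i\ge1$, so none of the $d$
annihilators lies in $\mathfrak q$, and neither does their intersection.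

For an ideal $I$ let $\mathcal C_I$ consist of the modules $Z$ with
$I\operatorname{Ext}^i_R(Z,R)=0$ for all $i\ge1$. It contains $R$ and is closed under
finite direct sums and direct summands, and also under syzygies since
$\operatorname{Ext}^i_R(\Omega Z,R)\cong\operatorname{Ext}^{i+1}_R(Z,R)$ for $i\ge1$. So
$[\mathcal C_I]=\mathcal C_I$. Because $\operatorname{Ext}^i_R(G,R)=0$ for $i>d$, we have
$G\in\mathcal C_{I_G}$ and $[G]\subseteq\mathcal C_{I_G}$. If $0\to C\to Z\to D\to0$ is
exact with $C\in\mathcal C_I$ and $D\in\mathcal C_{I'}$, the exact sequence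
$\operatorname{Ext}^i_R(D,R)\to\operatorname{Ext}^i_R(Z,R)\to\operatorname{Ext}^i_R(C,R)$
shows $Z\in\mathcal C_{II'}$. Induction on $r$ gives $[G]_r\subseteq\mathcal C_{I_G^r}$.

(b) If $\mathcal X\subseteq[G]_r$, then $I_G^{\,r}$ annihilates every
$\operatorname{Ext}^1_R(Z_n,R)$, so $I_G^{\,r}\subseteq\mathfrak q$ and
$I_G\subseteq\mathfrak q$. This contradicts (a).
\end{proof}

\section{From a complex over an artinian ring to modules that are not MCM}
\label{sec:lift}

By Proposition~\ref{prop:reduce} and Lemma~\ref{lem:radius}, Theorem~\ref{thm:A} follows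
once we have a nonzero MCM module $L$ and modules $M_n\in{}^\perp L$ such that the
annihilators of $\operatorname{Ext}^1_R(M_n,R)$ are proper ideals that shrink to a
minimal prime. A module extended from an artinian Gorenstein ring $A$ to
$R=A[[t_1,\dots,t_d]]$ has no higher Ext into $R$, so a variable must enter the
presentation of $M_n$. The smallest case shows how this can be done, and what is still
missing.

\begin{example}\label{ex:toy}
Let $A=k[\tau]/(\tau^2)$ and $R=A[[t]]$. The complex
$\cdots\xrightarrow{\tau}R\xrightarrow{\tau}R\xrightarrow{\tau}R$ resolves $R/\tau R$.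
Multiply the last map by $t^n$, with $n\ge1$. Since $t$ is $R$-regular, the kernel of
this map does not change, and
\[
\cdots\xrightarrow{\ \tau\ }R\xrightarrow{\ \tau\ }R\xrightarrow{\ t^n\tau\ }R
\]
resolves $M_n=R/t^n\tau R$. After dualizing, the factor $t^n$ shrinks an image:
\[
\operatorname{Ext}^1_R(M_n,R)=(0:_R\tau)/t^n\tau R=\tau R/t^n\tau R\cong k[[t]]/(t^n).
\]
So $M_n$ is not MCM, and the annihilators $(\tau,t^n)$ intersect in the minimal prime
$\tau R$. But no module $K\ne0$ has $M_n\in{}^\perp K$. The vanishing of
$\operatorname{Ext}^1_R(M_n,K)$ and $\operatorname{Ext}^2_R(M_n,K)$ means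
$(0:_K\tau)=t^n\tau K$ and $(0:_K\tau)=\tau K$. Then $\tau K=t^n\tau K$, so $\tau K=0$ by
Nakayama's lemma, and $K=(0:_K\tau)=0$.
\end{example}

In the example the last map has a single row. It is needed for exactness after
dualizing into $R$, which is what we want, but it is also needed after dualizing into
$K$. We look for a presentation matrix whose rows come in two kinds: rows $d_1$ that
suffice for the test module, and one further row $e$ that only the ring needs. Then $e$
can be multiplied by $t^n$ at no cost. Deleting $e$ from the resolution leaves a complex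
$W$ with homology in degree $1$, and the requirement is best stated for $W$.

For the rest of this section, $A$ is a commutative local $k$-algebra of finite dimension
with residue field $k$ such that $A\cong\operatorname{Hom}_k(A,k)$ as $A$-modules. Then
$\operatorname{Hom}_A(-,A)\cong\operatorname{Hom}_k(-,k)$ is exact, so $A$ is
self-injective. Let $d\ge1$, $Q=k[[t_1,\dots,t_d]]$, $t=t_1$, and
$R=A[[t_1,\dots,t_d]]=A\otimes_kQ$. The functor $-\otimes_AR=-\otimes_kQ$ is exact. The
ring $R$ is complete local, and it is Gorenstein of dimension $d$ by (F2), since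
$t_1,\dots,t_d$ is an $R$-regular sequence with quotient $A$. The ideal
$\mathfrak p=\mathfrak m_AR$ is nilpotent with $R/\mathfrak p=Q$, so it is the unique
minimal prime.

\begin{proposition}\label{prop:lift}
Let $W\colon\cdots\xrightarrow{d_3}W_2\xrightarrow{d_2}W_1\xrightarrow{d_1}W_0$ be a
complex of finitely generated free $A$-modules and $N\ne0$ a finitely generated
$A$-module such that
\begin{itemize}
\item[(W1)] $H_i(W)=0$ for $i\ge2$ and $H_1(W)\cong k$;
\item[(W2)] $H^i(\operatorname{Hom}_A(W,N))=0$ for $i\ge1$.
\end{itemize}
Let $w\in\ker d_1$ represent a generator of $H_1(W)$. There is an $A$-linear map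
$e\colon W_1\to A$ with $ed_2=0$ and $e(w)\ne0$. For any such $e$ and $n\ge1$ put
\[
M_n=\operatorname{coker}\Bigl(\partial=\binom{d_1}{t^ne}\colon W_1\otimes_AR\to
(W_0\otimes_AR)\oplus R\Bigr),\qquad L=N\otimes_AR .
\]
Then $M_n\in{}^\perp L$ and
$\operatorname{Ext}^1_R(M_n,R)\cong R/(\mathfrak p+t^nR)$.
\end{proposition}

\begin{proof}
\emph{The row $e$.} Since $\operatorname{Hom}_A(-,A)$ is exact, restriction to cycles
induces an isomorphism
\[
H^1(\operatorname{Hom}_A(W,A))\cong\operatorname{Hom}_A(H_1(W),A)\cong
\operatorname{Hom}_k(k,k)=k .
\]
So the maps $e$ with $ed_2=0$ and $e(w)\ne0$ exist, and they are the cocycles whose class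
generates $H^1(\operatorname{Hom}_A(W,A))$. The module
$(\ker d_1\cap\ker e)/\operatorname{im}d_2$ is a submodule of the simple module $H_1(W)$
that does not contain the class of $w$. Hence
\begin{equation}\label{eq:exact}
\ker d_1\cap\ker e=\operatorname{im}d_2 .
\end{equation}

\emph{The resolution.} Let $W_R=W\otimes_AR$ and let $\widetilde W$ be the complex
obtained from $W_R$ by replacing $d_1$ with $\partial$. It is exact in degrees $\ge2$ by
(W1) and flatness. Since $t$ is $R$-regular, $\partial$ has the same kernel as
$\binom{d_1}{e}\otimes_AR$, and this kernel is the image of $d_2\otimes_AR$ by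
\eqref{eq:exact} and flatness. So $\widetilde W$ is a free resolution of $M_n$.

\emph{Ext into $L$.} As the $W_i$ are finitely generated free,
$\operatorname{Hom}_R(W_R,L)\cong\operatorname{Hom}_A(W,N)\otimes_AR$, and this complex
is exact in degrees $\ge1$ by (W2). It has the same cohomology as
$\operatorname{Hom}_R(\widetilde W,L)$ in degrees $\ge2$. In degree $1$, writing $(-)^*$
for the induced maps, we have
$\operatorname{im}d_1^*\subseteq\operatorname{im}\partial^*\subseteq\ker d_2^*$, and the
outer terms are equal. So $\operatorname{Ext}^i_R(M_n,L)=0$ for all $i\ge1$.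

\emph{Ext into $R$.} Now let $(-)^*$ denote the maps induced on
$\operatorname{Hom}_R(-,R)$. Then $\ker d_2^*/\operatorname{im}d_1^*\cong
H^1(\operatorname{Hom}_A(W,A))\otimes_AR\cong R/\mathfrak p$, generated by the class of
$e$. Since $\operatorname{im}\partial^*=\operatorname{im}d_1^*+Rt^ne$, we obtain
$\operatorname{Ext}^1_R(M_n,R)=\ker d_2^*/\operatorname{im}\partial^*\cong
R/(\mathfrak p+t^nR)$.
\end{proof}

Example~\ref{ex:toy} is the case $W_0=0$, $d_i=\tau$ for $i\ge2$, and $e=\tau$. There
(W1) holds, but (W2) in degree $1$ reads $(0:_N\tau)=0$ and forces $N=0$.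

\begin{corollary}\label{cor:lift}
In the situation of Proposition~\ref{prop:lift}, the resolving subcategory
$\mathcal X={}^\perp L$ of $\operatorname{mod}R$ satisfies \textup{(3)} and \textup{(4)}
but neither \textup{(1)} nor \textup{(2)}.
\end{corollary}

\begin{proof}
The module $L=N\otimes_kQ$ is a nonzero free $Q$-module, so $t_1,\dots,t_d$ is
$L$-regular and $L$ is MCM. The module $M_n\in\mathcal X$ is not MCM by (F3), because
$\mathfrak p+t^nR\ne R$. Proposition~\ref{prop:reduce} gives (3) and the failure of (1)
and (2). By Krull's intersection theorem in $R/\mathfrak p=Q$ we have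
$\bigcap_n(\mathfrak p+t^nR)=\mathfrak p$, and Lemma~\ref{lem:radius}(b) gives (4).
\end{proof}

\section{The ring and the complex}\label{sec:ring}

It remains to satisfy (W1) and (W2). We take $N=k[\tau]/(\tau^2)$ as a quotient ring of
$A$ and arrange that every $d_i$, including $d_1$, acts on $N^2$ as multiplication by
$\tau$; then (W2) holds. Over $A$ the map $d_1$ must behave differently from the others.
So $d_i$ has to depend on $i$ in a way that $N$ does not detect, and we let it depend on
the scalar $\alpha^i$ placed in front of a variable that annihilates $N$: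
\[
d_i=\begin{pmatrix}v&\alpha^ix\\ y&z\end{pmatrix}\qquad(i\ge1),
\]
where $v,z$ will act on $N$ as $\tau$ and $x,y$ as $0$.

\subsection*{A ring with cube of the maximal ideal zero}
We have
\[
d_id_{i+1}=\begin{pmatrix}v^2+\alpha^ixy&\alpha^i(\alpha vx+xz)\\
yv+zy&\alpha^{i+1}xy+z^2\end{pmatrix},
\]
and these products vanish for all $i\ge 1$ exactly when
$v^2,\ z^2,\ xy,\ xz+\alpha vx,\ yz+vy$ vanish. These five relations leave a
five-dimensional space of quadrics. To turn exactness into a rank count we work over a
graded ring $B=k\oplus V\oplus S$ with $V=\langle v,x,y,z\rangle$. Exactness of a complex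
of such matrices, each injective on $k^2$, requires that $V^2\to S^2$ be onto with
two-dimensional kernel, so $\dim S=3$, and two more relations are needed. Let $B=k[v,x,y,z]/I$, where
$I$ is generated by all cubic monomials and by
\[
v^2,\quad z^2,\quad xy,\quad xz+\alpha vx,\quad yz+vy,\quad y^2+vx,\quad x^2-vy .
\]
These seven quadrics are linearly independent, since the monomials
$v^2,z^2,xy,xz,yz,y^2,x^2$ occur in one of them each. So $S$ has the basis $a=vx$,
$b=vy$, $c=vz$, and the multiplication $V\times V\to S$ is
\[
\begin{array}{c|cccc}
 &v&x&y&z\\ \hline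
v&0&a&b&c\\
x&a&b&0&-\alpha a\\
y&b&0&-a&-b\\
z&c&-\alpha a&-b&0
\end{array}
\]
Let $U$ be the complex with $U_i=B^2$ for $i\ge0$ and differentials $d_i\colon U_i\to
U_{i-1}$ acting on columns. The ring $B$ is not Gorenstein, since its socle contains $S$.
The passage to a Gorenstein ring below will bring in the dual complex
$\operatorname{Hom}_B(U,B)$, so we need the transposed matrices as well.

\begin{lemma}\label{lem:rank}
The map $d_i\colon V^2\to S^2$ has rank $6$ if $\alpha^i\ne\alpha$ and rank $5$ if
$\alpha^i=\alpha$. The map $d_i^T\colon V^2\to S^2$ has rank $6$ if $\alpha^i\ne1$ and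
rank $5$ if $\alpha^i=1$.
\end{lemma}

\begin{proof}
Let $p=p_1v+p_2x+p_3y+p_4z$ and $q=q_1v+q_2x+q_3y+q_4z$. The rank is the dimension of the
span of the six coordinate forms of the image of $\binom pq$. From the table,
\begin{align*}
vp+\alpha^ixq&=(p_2+\alpha^iq_1-\alpha^{i+1}q_4)\,a+(p_3+\alpha^iq_2)\,b+p_4\,c,\\
yp+zq&=-(p_3+\alpha q_2)\,a+(p_1-p_4-q_3)\,b+q_1\,c .
\end{align*}
Consider a linear relation among the six forms. The variables $p_2$ and $p_1$ occur only
in the first and the fifth form, respectively, so these two forms have coefficient $0$.
Among the other four, $p_4$ and $q_1$ occur only in the forms $p_4$ and $q_1$, which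
therefore have coefficient $0$ as well. What remains is a relation between
$p_3+\alpha^iq_2$ and $p_3+\alpha q_2$, which are independent if and only if
$\alpha^i\ne\alpha$.

For the transpose,
\begin{align*}
vp+yq&=(p_2-q_3)\,a+(p_3+q_1-q_4)\,b+p_4\,c,\\
\alpha^ixp+zq&=(\alpha^ip_1-\alpha^{i+1}p_4-\alpha q_2)\,a+(\alpha^ip_2-q_3)\,b+q_1\,c .
\end{align*}
Here $p_3$ and $p_1$ eliminate the second and the fourth form from a relation, then $p_4$
and $q_1$ eliminate the third and the sixth. The forms $p_2-q_3$ and $\alpha^ip_2-q_3$
are independent if and only if $\alpha^i\ne1$.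
\end{proof}

\begin{lemma}\label{lem:homB}
Let $\alpha$ have infinite order. Then $H_i(U)=0$ for $i\ge2$, the module $H_1(U)\cong k$
is generated by the class of $w=\binom{-\alpha y}{x}$, and
$H^i(\operatorname{Hom}_B(U,B))=0$ for $i\ge1$.
\end{lemma}

\begin{proof}
Let $\phi,\psi$ be $2\times2$ matrices with entries in $V$ and $k$-linearly independent
columns such that $\phi\psi=0$ and $\psi(V^2)=S^2$. Both maps are homogeneous of degree
$1$, so $\ker\phi=\ker(\phi|_{V^2})\oplus S^2$ and
$\operatorname{im}\psi=\psi(k^2)\oplus S^2$ with $\dim\psi(k^2)=2$. Therefore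
\[
\ker\phi/\operatorname{im}\psi\cong\ker(\phi|_{V^2})/\psi(k^2)
\quad\text{has dimension}\quad 6-\operatorname{rank}(\phi|_{V^2}).
\]
All $d_i$ and $d_i^T$ have independent columns. By Lemma~\ref{lem:rank}, $d_i$ has rank
$6$ on $V^2$ for $i\ge2$ and rank $5$ for $i=1$, and $d_i^T$ has rank $6$ for all
$i\ge1$. The pair $(\phi,\psi)=(d_i,d_{i+1})$ gives $H_i(U)=0$ for $i\ge2$ and
$\dim H_1(U)=1$. The pair $(d_{i+1}^T,d_i^T)$ gives
$H^i(\operatorname{Hom}_B(U,B))=0$ for $i\ge1$. Finally,
\[
d_1w=\binom{-\alpha vy+\alpha x^2}{-\alpha y^2+xz}
=\binom{-\alpha b+\alpha b}{\alpha a-\alpha a}=0,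
\]
and $w\notin d_2(k^2)$, because the first entries of vectors in $d_2(k^2)$ lie in
$\langle v,x\rangle$.
\end{proof}

\subsection*{The Gorenstein ring}
Let $E=\operatorname{Hom}_k(B,k)$, with $(b\varepsilon)(b')=\varepsilon(bb')$, and let
$A=B\ltimes E$ be the trivial extension: $A=B\oplus E$ with
$(b_1,\varepsilon_1)(b_2,\varepsilon_2)=(b_1b_2,\,b_1\varepsilon_2+b_2\varepsilon_1)$.
It is a commutative $k$-algebra of dimension $16$, local with maximal ideal
$V\oplus S\oplus E$ and residue field $k$. For the functional
$\lambda(b,\varepsilon)=\varepsilon(1)$ we have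
\[
\lambda\bigl((b_1,\varepsilon_1)(b_2,\varepsilon_2)\bigr)
=\varepsilon_1(b_2)+\varepsilon_2(b_1),
\]
a nondegenerate bilinear form. So $s\mapsto\lambda(s\,\cdot)$ is an isomorphism
$A\cong\operatorname{Hom}_k(A,k)$ of $A$-modules, and $A$ is a ring as in
Section~\ref{sec:lift}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $W=U\otimes_BA$. As a complex of $B$-modules, $W=U\oplus(U\otimes_BE)$. For a
finitely generated free $B$-module $F$ the map
$F\otimes_BE\to\operatorname{Hom}_k(\operatorname{Hom}_B(F,B),k)$ that sends
$f\otimes\varepsilon$ to $\varphi\mapsto\varepsilon(\varphi(f))$ is a natural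
isomorphism. Hence $H_i(U\otimes_BE)$ is the $k$-dual of
$H^i(\operatorname{Hom}_B(U,B))$, which is zero for $i\ge1$. By Lemma~\ref{lem:homB},
$H_i(W)=0$ for $i\ge2$ and $H_1(W)$ is one-dimensional, spanned by the class of $w$.
This is (W1).

Let $N=k[\tau]/(\tau^2)$. The assignment $v,z\mapsto\tau$ and $x,y\mapsto0$ kills the
generators of $I$: the cubic monomials, $v^2$ and $z^2$ go to multiples of $\tau^2$, and
every term of the other five quadrics contains $x$ or $y$. It defines a surjective ring
homomorphism $\pi\colon B\to N$, and $N$ is an $A$-module through $A\to A/E=B\to N$. In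
$\operatorname{Hom}_A(W,N)$ every term is $N^2$ and every differential is multiplication
by $\tau$. Since $(0:_N\tau)=\tau N$, condition (W2) holds. Corollary~\ref{cor:lift}
shows that $\mathcal X={}^\perp L$, with $L=N[[t_1,\dots,t_d]]$, has the four
properties.
\end{proof}

\begin{remark}[Explicit modules]\label{rem:explicit}
Let $\theta\in E$ be the functional with $\theta(x)=1$ that vanishes on $1,v,y,z$ and
$S$, and let $e$ be the row $(0,\theta)$. Then $y\theta=z\theta=0$, so
$ed_2=(y\theta,z\theta)=0$, while $e(w)=x\theta$ takes the value $1$ at $1\in B$. So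
$\mathcal X$ contains the modules
\[
M_n=\operatorname{coker}\begin{pmatrix}v&\alpha x\\ y&z\\ 0&t^n\theta\end{pmatrix}
\qquad(n\ge1),
\]
none of which is MCM. Let $\eta\in E$ send $b$ to the coefficient of $\tau$ in $\pi(b)$.
If $\pi(b)=c_0+c_1\tau$, then $(b\eta)(1)=c_1$ and $(b\eta)(v)=c_0$, so
$\operatorname{ann}_A\eta=\ker\pi\oplus E$ and $A\eta\cong N$. Hence $R\eta\cong L$, and
by Proposition~\ref{prop:reduce} the map $R\to R/\eta R$ is a right
$\mathcal X$-approximation of a module outside $\mathcal X$.
\end{remark}

\begin{remark}[The hypothesis on $\alpha$]\label{rem:alpha}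
The infinite order of $\alpha$ is used only in Lemma~\ref{lem:homB}. If $\alpha$ has
finite order $m$, then by Lemma~\ref{lem:rank} the kernel of $d_i$ on $V^2$ has
dimension $3$ for all $i\equiv1\pmod m$. Then $H_i(U)\ne0$ for infinitely many $i$, and
(W1) fails for this complex.
\end{remark}

\section{Implications that survive}\label{sec:survive}

\subsection*{Minimal approximations}
To deduce (1) from (2) we need a converse of Lemma~\ref{lem:approx}: an approximation of
a module outside $\mathcal X$ should produce a nonzero module that receives no Ext from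
$\mathcal X$. The kernel of an arbitrary approximation $f\colon Y\to Z$ need not have
this property, since $(f,0)\colon Y\oplus X'\to Z$ is again an approximation for every
$X'\in\mathcal X$. One has to take $Y$ minimal and apply Wakamatsu's lemma. This is the
only place in the paper where the henselian hypothesis is used.

\begin{lemma}\label{lem:waka}
Let $R$ be a henselian local ring and $\mathcal X$ a resolving subcategory. If
$Z\notin\mathcal X$ has a right $\mathcal X$-approximation, then there is an exact
sequence $0\to K\to Y\xrightarrow{f}Z\to0$ with $f$ a right $\mathcal X$-approximation,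
$K\ne0$, and $\mathcal X\subseteq{}^\perp K$.
\end{lemma}

\begin{proof}
Choose a right approximation $f\colon Y\to Z$ such that the minimal number of generators
$\mu(Y)$ is as small as possible. Every map $R\to Z$ factors through $f$, so $f$ is onto,
and $K=\ker f\ne0$ because $Z\notin\mathcal X$.

\emph{Claim: every $\varphi\in\operatorname{End}_RY$ with $f\varphi=f$ is an
automorphism.} The ring $\Lambda=R[\varphi]\subseteq\operatorname{End}_RY$ is a
commutative module-finite $R$-algebra, so it is a product of local rings by (F5). Let
$\epsilon\in\Lambda$ be the sum of the identity elements of those factors in which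
$\varphi$ is not a unit. Then $\epsilon\varphi$ lies in the Jacobson radical of
$\Lambda$. As $\Lambda/\mathfrak m\Lambda$ is artinian, its radical is nilpotent, and
$(\epsilon\varphi)^m\in\mathfrak m\Lambda$ for some $m\ge1$. For all $j\ge1$,
\[
f(\epsilon Y)=f(\varphi^{mj}\epsilon Y)=f\bigl((\epsilon\varphi)^{mj}Y\bigr)
\subseteq\mathfrak m^jZ,
\]
so $f\epsilon=0$ by Krull's intersection theorem. Now
$Y=\epsilon Y\oplus(1-\epsilon)Y$, the summand $(1-\epsilon)Y$ is in $\mathcal X$, and
$f=f(1-\epsilon)$ shows that the restriction of $f$ to it is a right approximation. Since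
$\mu$ is additive on direct sums, minimality gives $\epsilon Y=0$. So $\epsilon=0$ and
$\varphi$ is a unit of $\Lambda$.

\emph{Vanishing of Ext.} Let $0\to K\to D\to X'\to0$ be exact with $X'\in\mathcal X$. The
pushout $Y'$ of $D\leftarrow K\to Y$ comes with maps $\iota\colon Y\to Y'$ and
$j\colon D\to Y'$ that agree on $K$, and with an exact sequence
$0\to Y\xrightarrow{\iota}Y'\to X'\to0$. So $Y'\in\mathcal X$. The maps $f$ on $Y$ and
$0$ on $D$ agree on $K$ and define $g\colon Y'\to Z$ with $g\iota=f$ and $gj=0$. Write
$g=fh$ with $h\colon Y'\to Y$. Then $f(h\iota)=f$, so $h\iota$ is an automorphism by the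
claim, and $f(h\iota)^{-1}=f$. The map $\rho=(h\iota)^{-1}h$ satisfies $\rho\iota=1_Y$
and $f\rho=g$. Thus $f\rho j=0$, so $\rho j$ maps $D$ into $K$, and it is the identity on
$K$. The given sequence splits, and $\operatorname{Ext}^1_R(X',K)=0$. For $i\ge1$ we get
$\operatorname{Ext}^{i+1}_R(X',K)\cong\operatorname{Ext}^1_R(\Omega^iX',K)=0$, since
$\Omega^iX'\in\mathcal X$.
\end{proof}

\begin{proof}[Proof of $(2)\Rightarrow(1)\Rightarrow(3)$ in Theorem~\ref{thm:B}(a)]
If (1) fails, Lemma~\ref{lem:waka} gives $K\ne0$ with $\mathcal X\subseteq{}^\perp K$,
and (2) fails by Lemma~\ref{lem:top}.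

Suppose that (3) fails. As $\operatorname{depth}R=d>0$, there is an $R$-regular element
$x\in\mathfrak m$. By (F3), $\operatorname{Ext}^1_R(X',R)=0$ for all $X'\in\mathcal X$,
so Lemma~\ref{lem:approx}, applied to $0\to R\xrightarrow{x}R\to R/xR\to0$, gives a right
$\mathcal X$-approximation of $R/xR$. This module has depth $d-1$, so it is not in
$\mathcal X$, and (1) fails.
\end{proof}

\subsection*{Modules with one relation}
For $u=(u_1,\dots,u_b)^T\in R^b$ put $T(u)=T(u_1,\dots,u_b)=R^b/Ru$. If the ideal
$(u)=(u_1,\dots,u_b)$ has zero annihilator and lies in $\mathfrak m$, then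
$0\to R\xrightarrow{u}R^b\to T(u)\to0$ is a minimal free resolution, so
\begin{equation}\label{eq:T}
\operatorname{pd}T(u)=1\qquad\text{and}\qquad\operatorname{Ext}^1_R(T(u),R)\cong R/(u).
\end{equation}
When $\operatorname{depth}R>0$ this applies to every $\mathfrak m$-primary ideal, because
such an ideal contains a power of a regular element. To get (4) from (2) through
Lemma~\ref{lem:radius}(b) we want modules $T(u)\in\mathcal X$ with $(u)$ in arbitrarily
high powers of $\mathfrak m$. For $b=1$ the sequence $0\to R/u'R\to R/uu'R\to R/uR\to0$
multiplies relations; step (c) below extends this to columns.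

\begin{lemma}\label{lem:T}
Let $R$ be a local ring of positive depth, let $z_1,\dots,z_e$ generate $\mathfrak m$,
and let $\mathcal X$ be a resolving subcategory that satisfies \textup{(2)}. Then
$T(z_1^n,\dots,z_e^n)\in\mathcal X$ for all $n\ge1$.
\end{lemma}

\begin{proof}
We first note that rows can be added to an injective presentation matrix. Let
$\phi\colon R^a\to R^b$ be injective with $\operatorname{coker}\phi\in\mathcal X$, and
let $\psi\colon R^a\to R^c$ be any map. The natural map
$R^c\to\operatorname{coker}\binom\phi\psi$ has cokernel $\operatorname{coker}\phi$, and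
it is injective: if $(0,s)=(\phi(r),\psi(r))$, then $r=0$ and $s=0$. So
$\operatorname{coker}\binom\phi\psi\in\mathcal X$. Row operations do not change a
cokernel up to isomorphism.

(a) \emph{Reduction to one relation.} Replacing a module of finite positive projective
dimension by a syzygy, we find $P\in\mathcal X$ with a minimal resolution
$0\to R^a\xrightarrow{\phi}R^b\to P\to0$ and $a\ge1$. Let $y\in\mathfrak mR^b$ be the
first column of $\phi$ and let $\psi\colon R^a\to R^{a-1}$ be the projection onto the
last $a-1$ coordinates. The rows of $\psi$ clear the last $a-1$ columns of $\phi$, so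
$\operatorname{coker}\binom\phi\psi\cong T(y)$. Thus $T(y)\in\mathcal X$, and
$y\colon R\to R^b$ is injective.

(b) \emph{The case $n=1$.} Adding rows gives
$T(y_1,\dots,y_b,z_1,\dots,z_e)\in\mathcal X$. Each $y_i$ is a combination of the $z_j$,
so row operations identify this module with $R^b\oplus T(z_1,\dots,z_e)$, and the second
summand is in $\mathcal X$.

(c) \emph{Multiplying one entry.} Let $u=(u_1,u_2,\dots,u_e)^T$ and
$u'=(u_1',u_2,\dots,u_e)^T$ be such that $(u)$ has zero annihilator and
$T(u),T(u')\in\mathcal X$. We show that $T(u_1u_1',u_2,\dots,u_e)\in\mathcal X$. Let $D$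
be the module with generators $g_1,\dots,g_e,h_1,\dots,h_e$ and the two relations
\[
r'=u_1'g_1+\sum_{i\ge2}u_ig_i,\qquad r=g_1+\sum_{i\ge1}u_ih_i .
\]
A combination $s'r'+sr$ that involves no $h_i$ has $su=0$, hence $s=0$. So the $g_i$
generate a submodule isomorphic to $T(u')$, with quotient $T(u)$, and $D\in\mathcal X$.
Use $r$ to eliminate $g_1$. Then $D$ has the generators $g_2,\dots,g_e,h_1,\dots,h_e$ and
the single relation
\[
-u_1u_1'h_1+\sum_{i\ge2}u_i(g_i-u_1'h_i).
\]
In the basis $-h_1$, $g_i-u_1'h_i$, $h_i$ (for $i\ge2$) this reads
$D\cong T(u_1u_1',u_2,\dots,u_e)\oplus R^{e-1}$. The order of the entries is immaterial,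
so the statement holds for each position.

(d) \emph{Iteration.} Suppose $T(z_1^n,\dots,z_{j-1}^n,z_j,\dots,z_e)\in\mathcal X$. Call
this column $u'$ and apply (c) in position $j$ repeatedly, with $u$ the column obtained
from $u'$ by replacing $z_j$ with $z_j^l$, for $l=1,\dots,n-1$. All ideals $(u)$ are
$\mathfrak m$-primary. This raises the exponent of $z_j$ to $n$. Start from (b) and let
$j$ run from $1$ to $e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b) and of $(2)\Rightarrow(4)$]
We have $\operatorname{Tr}k=T(z_1,\dots,z_e)$. It has projective dimension $1$ by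
\eqref{eq:T}, and it lies in $\mathcal X$ if (2) holds, by Lemma~\ref{lem:T}. This
proves (b). If (2) holds, then $Z_n=T(z_1^n,\dots,z_e^n)\in\mathcal X$, and
$\operatorname{ann}\operatorname{Ext}^1_R(Z_n,R)=(z_1^n,\dots,z_e^n)\subseteq
\mathfrak m^n$ by \eqref{eq:T}. Since $\bigcap_n\mathfrak m^n=0$,
Lemma~\ref{lem:radius}(b) gives (4).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
We use a theorem of Iyengar and Takahashi \cite{IT}: for an excellent equicharacteristic
local ring there are $G\in\operatorname{mod}R$ and integers $s,n$ such that every $s$-th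
syzygy module is obtained from $G$ in $n$ steps using finite direct sums, direct summands
and extensions. That is, it is a direct summand of a module $Z$ with a filtration
$0=Z_0\subseteq Z_1\subseteq\dots\subseteq Z_n=Z$ whose quotients $Z_j/Z_{j-1}$ are
direct summands of finite direct sums of copies of $G$. By induction $Z_j\in[G]_j$, so
every $s$-th syzygy lies in $[G]_n$. By (F4) every MCM module is, up to a free summand,
an $s$-th syzygy, and so lies in $[G]_n$. If (3) fails, then
$\mathcal X\subseteq[G]_n$ and (4) fails.
\end{proof}

\section{The implication $(3)\Rightarrow(1)$ and the vanishing of Ext}\label{sec:ext}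

\begin{proof}[Proof of Theorem~\ref{thm:B}(e)]
(i)$\Rightarrow$(ii). Let $K\ne0$ and $M\in{}^\perp K$. The resolving subcategory
${}^\perp K$ does not satisfy (2), by Lemma~\ref{lem:top}. By (i) it does not satisfy
(3), so $M$ is MCM.

(ii)$\Rightarrow$(iii). If a resolving subcategory $\mathcal X$ does not satisfy (1),
Lemma~\ref{lem:waka} gives $K\ne0$ with $\mathcal X\subseteq{}^\perp K$. By (ii) every
module in $\mathcal X$ is MCM, so (3) fails.

(iii)$\Rightarrow$(iv). If (iv) fails for $M$ and $K$, then ${}^\perp K$ satisfies (3)
but not (1), by Proposition~\ref{prop:reduce}.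
\end{proof}

For part (f) we compare $M$ with a module of finite projective dimension, to which
Lemma~\ref{lem:top} applies. The following sequence is due to Auslander and Buchweitz;
we include the short proof.

\begin{lemma}\label{lem:hull}
Let $R$ be a Gorenstein local ring and $M\in\operatorname{mod}R$. There is an exact
sequence $0\to M\to P\to C\to0$ with $\operatorname{pd}P<\infty$ and $C$ MCM. If $P$ is
free, then $M$ is MCM.
\end{lemma}

\begin{proof}
The last statement follows from (F1). By (F1) again, $\Omega^nM$ is MCM for some
$n\le\dim R$, and we induct on $n$. The case $n=0$ is (F4). For $n\ge1$ take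
$0\to\Omega M\to F\to M\to0$ with $F$ free and, by induction,
$0\to\Omega M\to P'\to C'\to0$ with $\operatorname{pd}P'<\infty$ and $C'$ MCM. The
pushout $D$ of $F\leftarrow\Omega M\to P'$ fits into exact sequences
$0\to F\to D\to C'\to0$ and $0\to P'\to D\to M\to0$. The first shows that $D$ is MCM, so
(F4) embeds $D$ in a free module $F'$ with $C=F'/D$ MCM. Put $P=F'/P'$. Then
$\operatorname{pd}P<\infty$, and $M\cong D/P'\subseteq P$ has quotient $C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(f)]
Let $R$ be an AB ring with bound $c$, let $K\ne0$ and $M\in{}^\perp K$, and take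
$0\to M\to P\to C\to0$ as in Lemma~\ref{lem:hull}. The exact sequence
\[
\operatorname{Ext}^{i-1}_R(M,K)\to\operatorname{Ext}^i_R(C,K)\to
\operatorname{Ext}^i_R(P,K)
\]
shows that $\operatorname{Ext}^i_R(C,K)=0$ for $i\gg0$. The AB property gives vanishing
only for $i>c$. To reach all $i\ge1$ we use that the bound is uniform and that $C$ is a
syzygy of arbitrarily high order. Fix $n\ge\max\{c,1\}$ and take
$0\to C\to F_{n-1}\to\dots\to F_0\to C_n\to0$ as in (F4). Then
$\operatorname{Ext}^i_R(C,K)\cong\operatorname{Ext}^{i+n}_R(C_n,K)$ for $i\ge1$. So
$\operatorname{Ext}^j_R(C_n,K)$ vanishes for $j\gg0$, hence for $j>c$, and therefore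
$C\in{}^\perp K$. Since ${}^\perp K$ is closed under extensions, $P\in{}^\perp K$. By
Lemma~\ref{lem:top} the module $P$ is free, and then $M$ is MCM. This proves (ii). Now
$(3)\Rightarrow(1)$ follows from part (e), and $(1)\Rightarrow(3)$ from part (a).
\end{proof}

\begin{remark}\label{rem:notAB}
For the rings $R$ of Theorem~\ref{thm:A}, statement (iv) fails for $M=M_n$ and $K=L$, so
all of (i)--(iv) fail. These rings are not complete intersections, by
Theorem~\ref{thm:ci}, and they are not AB rings, by Theorem~\ref{thm:B}(f).
\end{remark}

\begin{thebibliography}{9}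

\bibitem{IT}
Iyengar and Takahashi,
\emph{Annihilation of cohomology and strong generation of module categories},
IMRN 2016.

\bibitem{Tan}
Gen Tanigawa,
\emph{Contravariantly infinite resolving subcategories},
arXiv:2603.07945 (2026).

\end{thebibliography}
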